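# Infinite additive complements and repeated sums

## Two theorems on repeated sums

**Theorem 1.** For $A,B\subseteq\mathbb N_0=\{0,1,2,\dots\}$ let $r_{A,B}(n)$ be the number of pairs $(a,b)\in A\times B$ with $a+b=n$. Let $A,B$ be infinite, suppose $r_{A,B}(n)\ge 1$ for every $n\in\mathbb N_0$, and suppose that $(A,B)$ is not of the form $(\ast)$ described below. Then $r_{A,B}(n)\ge 2$ for infinitely many positive integers $n$.

The form $(\ast)$ means that there are integers $m_1,m_2,\dots$, all at least $2$, such that either
$$A=\{\epsilon_0+\epsilon_2m_1m_2+\cdots+\epsilon_{2k-2}m_1\cdots m_{2k-2}+\cdots:\ \epsilon_{2i}=0,1,\dots,m_{2i+1}-1\},$$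
$$B=\{\epsilon_1m_1+\epsilon_3m_1m_2m_3+\cdots+\epsilon_{2k-1}m_1\cdots m_{2k-1}+\cdots:\ \epsilon_{2i-1}=0,1,\dots,m_{2i}-1\},$$
or the same holds with $A$ and $B$ interchanged. In each sum only finitely many digits $\epsilon_j$ are nonzero.

A stronger statement holds, in which the sumset need only contain all large integers.

**Theorem 2.** Let $A,B\subseteq\mathbb N_0$ be infinite and suppose $r_{A,B}(n)=1$ for all sufficiently large $n$. Then $r_{A,B}(n)\le 1$ for all $n$. Equivalently: if $A,B$ are infinite and $A+B$ is cofinite in $\mathbb N_0$, then $r_{A,B}(n)\ge 2$ for no $n$ or for infinitely many $n$.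

**Corollary 3.** If $A,B$ are as in Theorem 1, then $\#\{(a,b)\in A\times B:a+b\le x\}-x\to\infty$ as $x\to\infty$. Hence $|A\cap[0,x]|\cdot|B\cap[0,x]|-x\to\infty$.

Two infinite sets with $A+B=\mathbb N_0$ are called *infinite additive complements*. Theorem 1 answers, in the affirmative, a question from Jin-Hui Fang and Csaba Sándor, "On sets with sum and difference structure", arXiv:2205.06553 (2022).

## Mixed-radix digits and the role of each hypothesis

To understand $(\ast)$, take all $m_i=2$. Then $A$ is the set of sums of distinct powers $4^k$, and $B$ the set of sums of distinct numbers $2\cdot 4^k$: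
$$A=\{0,1,4,5,16,17,20,21,\dots\},\qquad B=\{0,2,8,10,32,34,40,42,\dots\}.$$
Writing $n$ in binary and separating the digits in even places from those in odd places shows that $n=a+b$ in exactly one way. In general every $n$ has a unique mixed-radix expansion $n=\sum_j\epsilon_j\,m_1\cdots m_j$ with $0\le\epsilon_j<m_{j+1}$. The form $(\ast)$ gives the even-indexed digits to one set and the odd-indexed digits to the other. So pairs of the form $(\ast)$ satisfy $r_{A,B}\equiv 1$. We shall quote the full equivalence.

**Theorem (Fang and Sándor).** For infinite sets $A,B\subseteq\mathbb N_0$ we have $r_{A,B}(n)=1$ for every $n\ge 0$ if and only if $(A,B)$ is of the form $(\ast)$.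

With this theorem, Theorem 1 says: if $r\ge 1$ everywhere and $r\ne 1$ somewhere, then $r\ge 2$ infinitely often. A finite positive number of exceptions cannot occur. Theorem 2 implies Theorem 1: if $r\ge1$ everywhere and $r\ge2$ only finitely often, then $r=1$ for all large $n$, so $r\le 1$ everywhere, so $r\equiv 1$, and the quoted theorem gives $(\ast)$. We shall nevertheless prove Theorem 1 first, because it needs only part of the machinery.

Two examples show what the hypotheses do.

**Example 1 (both sets must be infinite).** Let $A=\{0,2\}$ and $B=\{0\}\cup(\{1,2\}+4\mathbb N_0)=\{0,1,2,5,6,9,10,\dots\}$. The set $\{0,2\}+(\{1,2\}+4\mathbb N_0)=\{1,2,3,4\}+4\mathbb N_0$ represents each $n\ge 1$ exactly once, and the extra element $0\in B$ adds the sums $0$ and $2$. So $r(2)=2$ and $r(n)=1$ for all $n\neq 2$.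

**Example 2 (missed numbers can occur).** Let $(A_1,B_1)$ be of the form $(\ast)$ and put $A=\{0,3\}+4A_1$, $B=\{0,2\}+4B_1$. The numbers $0,2,3,5$ are distinct modulo $4$ and $r_{A_1,B_1}\equiv1$, so each $n\in\{0,2,3,5\}+4\mathbb N_0=\mathbb N_0\setminus\{1\}$ has exactly one representation, and $1$ has none. So in Theorem 2 the conclusion $r\le 1$ cannot be improved to $r=1$. In Theorem 1 the hypothesis $r(n)\ge1$ for all $n$ cannot be weakened to all large $n$: this pair is not of the form $(\ast)$, and $r\ge2$ never happens.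

Take $(A_1,B_1)$ to be the binary pair above. Then Example 2 becomes
$$A=\{0,3,4,7,16,19,20,23,\dots\},\qquad B=\{0,2,8,10,32,34,40,42,\dots\}.$$
Here $B$ is again the set of sums of distinct $2\cdot4^k$, since $\{0,2\}+4B_1=B_1$. This will be our **running example**.

## A single repeated sum at $1$, by hand

Can two infinite sets have $r(1)=2$ and $r(n)=1$ for all other $n$? Suppose so.

The two representations of $1$ must be $0+1$ and $1+0$, so $0,1\in A\cap B$. Then $2=1+1$ is the only representation of $2$, so $2\notin A\cup B$. The number $3$ can then only be $0+3$ or $3+0$, so $3$ lies in exactly one of the sets; by symmetry say $3\in A$. Now $4=3+1$, so $4\notin A\cup B$.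

Let $w$ be the least element of $B$ greater than $1$; it exists because $B$ is infinite, and $w\ge 5$. Below $w$ the only elements of $B$ are $0,1$. So for $2\le n<w$ exactly one of $n,n-1$ lies in $A$, which forces $A\cap[0,w)=\{0,1\}\cup\{3,5,7,\dots\}\cap[0,w)$. Since $w=0+w$ is the only representation of $w$, we have $w-1\notin A$, so $w-1$ is even. Since $w+1=1+w$, we have $w+1\notin A\cup B$. How is $w+2$ represented? As $2+w$: no, since $2\notin A$. As $1+(w+1)$ or $(w+1)+1$: no. With a $B$-summand strictly between $1$ and $w$: there is none. So $w+2\in A$ or $w+2\in B$. In the first case $w+3=(w+2)+1$, in the second $w+3=1+(w+2)$, and in both cases also $w+3=3+w$. So $r(w+3)\ge 2$, a contradiction.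

If $B$ were allowed to stop at $\{0,1\}$, then $A=\{0,1,3,5,7,\dots\}$ would do. What destroys it is the arrival of a new element $w\in B$ after a gap. The general proof also looks at $B$ just after a gap, but it takes very long gaps and passes to a limit.

## The identity $(1-x)f_Af_B=Q$ and the missing point $x>1$

We assume from now on, **until the proofs of the theorems**, that $A,B$ are infinite, $0\in A\cap B$, and $r(n):=r_{A,B}(n)=1$ for all $n\ge N$, where $N\ge1$. We do not assume $r(n)\ge1$ for $n<N$. For $S\subseteq\mathbb N_0$ let $f_S(x)=\sum_{s\in S}x^s$, a formal power series with coefficients $0,1$. Put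
$$P(x)=\sum_{n<N}(r(n)-1)x^n,\qquad Q(x)=1+(1-x)P(x).$$
Since $f_Af_B=\sum_n r(n)x^n=\frac1{1-x}+P$, we have
$$(1-x)f_Af_B=Q. \tag{1}$$
The only representation of $0$ is $0+0$, so $r(0)=1$ and $P(0)=0$, $Q(0)=1$. We also assume $P\ne0$ (that is, $r\not\equiv1$), so $d:=\deg Q=1+\deg P\ge 1$. In the running example $N=2$, $P=-x$ and $Q=1-x+x^2$.

Suppose we are in the situation of Theorem 1 and want a contradiction. Then $P$ has nonnegative coefficients and is nonzero. The natural attempt is to look for a point where the two sides of (1) have different signs. For $0<x<1$ both sides are positive. For $x>1$ the polynomial $Q(x)=1-(x-1)P(x)$ tends to $-\infty$, so it is negative for large $x$; but there the series $f_A,f_B$ diverge and (1) says nothing. This is not a technicality. In Example 1, $P=x^2$ and $Q=1+x^2-x^3$, and one checks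
$$(1-x)f_B=1-x+\frac{x(1-x^2)}{1-x^4}=1-x+\frac{x}{1+x^2}=\frac{1+x^2-x^3}{1+x^2},$$
so $(1-x)f_Af_B=Q$ holds although $Q$ has a zero beyond $1$. The identity (1) alone is consistent; the infinitude of both sets must enter.

The idea is to produce an identity between *polynomials*,
$$Q\,G'=U\,G, \tag{2}$$
where $G,G'$ are polynomials with coefficients $0,1$ and constant term $1$, and where $U(x)\ge1$ for $x\ge1$. Such an identity may be evaluated at large $x>1$, where the left side is negative and the right side positive.

The source of $U$ and $G'$ is the following. Take $n\in B$ with a long gap of $B$ just before it, and view $B$ from $n$: let $B_n=\{v-n:v\in B,v\ge n\}$. A number $n+j$ with $j$ small is represented either with a $B$-summand $\ge n$, which means $j\in A+B_n$, or with a $B$-summand below the gap. Let $n$ run along a sequence with gaps tending to infinity so that $B_n$ converges to a set $B'$. Then each $j$ has at most one representation in $A+B'$, and the numbers with none form a set $T'$: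
$$(1-x)f_Af_{B'}=1-(1-x)f_{T'}=:U.$$
The sign is now favorable, since $U(x)=1+(x-1)f_{T'}(x)\ge1$ for $x\ge1$. Two things must be proved: that $T'$ is finite, so that $U$ is a polynomial, and that the resulting identity $Qf_{B'}=Uf_B$ can be truncated at long gaps of $B$ to give (2). The first takes the next three sections.

## Sparsity of $B$ and differences $u-v$

This step collects the elementary consequences of having almost no repeated sums. Letters $u,u',\dots$ always denote elements of $A$, and $v,v',\dots$ elements of $B$. Put $a(y)=|A\cap[0,y]|$, $b(y)=|B\cap[0,y]|$ (zero for $y<0$), and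
$$c=\sum_n(r(n)-1)^+,\qquad \kappa=\#\{n\ge0:r(n)=0\}\le N .$$
Both are finite, and $\sum_{n\le y}r(n)\le y+1+c$ for integers $y\ge0$. By the choice of $N$:

**(U)** If $u+v=u'+v'$ with $(u,v)\neq(u',v')$, then $u+v<N$.

**(F1)** $b(y)/y\to0$; in particular the gaps between consecutive elements of $B$ are unbounded.

*Proof.* Fix $u_1<\dots<u_k$ in $A$. The $k\,b(y)$ pairs $(u_i,v)$ with $v\le y$ have sum at most $y+u_k$, so $k\,b(y)\le y+u_k+1+c$. Hence $\limsup b(y)/y\le 1/k$. As $A$ is infinite, $k$ is arbitrary. If all gaps were at most $M$, then $b(y)\ge y/M$, a contradiction. $\square$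

**(F2)** $a(y)b(y)\le 2y+1+c$ for integers $y\ge0$, since the pairs counted on the left have sum at most $2y$.

**(F3)** For $m\in\mathbb Z$ let $R(m)=\#\{(u,v):u-v=m\}$. Then each $R(m)$ is finite; $R(m)\ge2$ only if $|m|<N$; the sum $\rho:=\sum_m(R(m)-1)^+$ is finite; and for every integer $D\ge0$ there is $X(D)$ such that $|u-v|\le D$ implies $u,v<X(D)$.

*Proof.* Let $u-v=u'-v'$ with $(u,v)\ne(u',v')$. Then $u\neq u'$, and $u+v'=u'+v$ gives two distinct representations $(u,v')$, $(u',v)$ of one number. By (U) that number is less than $N$, so $u,v,u',v'<N$. Thus if $R(m)\ge2$, every pair counted by $R(m)$ has both entries below $N$, so $|m|<N$ and $R(m)\le N$. The first three claims follow. For given $D$ only finitely many pairs satisfy $|u-v|\le D$, so a bound $X(D)$ exists. $\square$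

Repeated differences are thus the same phenomenon as repeated sums: in Example 1, $0-0=2-2$ corresponds to $0+2=2+0$. In the running example $r\le1$, so $R\le 1$ and $\rho=0$. Put
$$\rho_1=\rho+\kappa N .$$
In the running example $\kappa=1$ and $\rho_1=2$.

## Differences realized below a gap

The aim of this step is to show that, when $B$ is cut off at a gap, differences $t-v$ with $v$ in the cut-off set and $t\ge0$ shorter than the gap are almost always of the form $u-v'$ with $v'$ in the same set.

For consecutive elements $v_0<v_1$ of $B$ put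
$$G=B\cap[0,v_0],\quad R_G(m)=\#\{(u,v)\in A\times G:u-v=m\}\le R(m),\quad O_t=\{v\in G:R_G(t-v)=0\}.$$
In the running example take $v_0=2,\ v_1=8$, so $G=\{0,2\}$. The differences $u-v'$ with $v'\in G$ that lie in $[-2,5]$ are $-2,0,1,2,3,4,5$; only $-1$ is missing. Hence $O_1=\{2\}$ and $O_t=\emptyset$ for $t=0,2,3,4,5$.

**Lemma 4.** For an integer $0\le y<v_1-v_0$ we have $\displaystyle\sum_{t=0}^y|O_t|\le\rho_1\,b(y+N)$.

*Proof.* We count quadruples of additive type in two ways. Let $0\le t<v_1-v_0$. Then
$$\sum_{v\in G}R_G(t-v)=\#\{(u,v,v')\in A\times G\times G:u+v=t+v'\}=\sum_{v'\in G}r(t+v').$$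
The first equality rewrites $u-v'=t-v$. The second holds because $t+v'\le t+v_0<v_1$, so the $B$-summand of any representation of $t+v'$ is less than $v_1$ and lies in $G$. Subtracting $|G|$,
$$\sum_{v\in G}\bigl(R_G(t-v)-1\bigr)=\sum_{v'\in G}\bigl(r(t+v')-1\bigr).$$
The numbers $t+v'$ are distinct, and a term on the right is at least $-1$, with equality only if $r(t+v')=0$; so the right side is at least $-\kappa$. If $t\ge N$ it is $0$. On the left the terms with $v\in O_t$ are $-1$ and the others are $(R_G(t-v)-1)^+$. Therefore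
$$|O_t|\le\sum_{v\in G}(R_G(t-v)-1)^++\kappa\mathbf 1_{t<N}\le\sum_{v\in B}(R(t-v)-1)^++\kappa\mathbf 1_{t<N}.$$
Now sum over $0\le t\le y$. A value $m=t-v$ with $R(m)\ge 2$ has $|m|<N$, and it arises from those $t\in[0,y]$ with $t-m\in B$; as $t-m\le y+N$, there are at most $b(y+N)$ of them. The second terms sum to at most $\kappa N$. The total is at most $\rho\,b(y+N)+\kappa N\le\rho_1b(y+N)$, because $b(y+N)\ge1$. $\square$

The same double count with $t$ replaced by a negative number $-l$ bounds $B$ in every window, and in particular gives a doubling inequality for $b$.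

**Lemma 5.** Any $l\ge1$ consecutive integers contain at most $b(l-1)+\rho_1$ elements of $B$. Hence $b(2y)\le C_0b(y)$ for integers $y\ge1$, with $C_0=2+\rho_1$.

*Proof.* Let $v_0\in B$ and $G=B\cap[0,v_0]$. Then
$$\sum_{v\in G}R_G(-l-v)=\#\{(u,v,v')\in A\times G\times G:u+v=v'-l\}=\sum_{v'\in G,\,v'\ge l}r(v'-l),$$
since a $B$-summand of $v'-l$ is at most $v_0$, hence in $G$. At most $\kappa$ terms on the right vanish, and at most $b(l-1)$ elements of $G$ are less than $l$, so the right side is at least $|G|-b(l-1)-\kappa$.

On the left, a difference $u-v'$ with $v'\in G$ is at least $-v_0$. So $R_G(-l-v)=0$ if $v>v_0-l$. For the remaining $v\in G$ use $R_G(-l-v)\le1+(R(-l-v)-1)^+$. The left side is at most $|G|-|G\cap(v_0-l,v_0]|+\rho$. Comparing,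
$$|G\cap(v_0-l,v_0]|\le b(l-1)+\rho+\kappa\le b(l-1)+\rho_1,$$
where $\kappa\le\kappa N$ because $N\ge1$. Given a window of $l$ consecutive integers that meets $B$, let $v_0$ be its largest element of $B$; its elements of $B$ lie in $(v_0-l,v_0]$. Finally, the window $[y+1,2y]$ has $l=y$, so $b(2y)\le b(y)+b(y-1)+\rho_1\le C_0b(y)$, using $b(y)\ge1$. $\square$

## Sums that cross a long gap

The aim of this section is the finiteness of $T'$. For $n\in B$, $n\ge1$, let $\beta$ be the preceding element of $B$, $g=g(n)=n-\beta$, and put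
$$T_n=\{t\ge0:n+t=u+v\text{ for some }u\in A,\ v\in B,\ v<n\},\qquad B_n=\{v-n:v\in B,\ v\ge n\}\ni0.$$
So $T_n$ records the sums $n+t$ whose representation uses a $B$-summand from below the gap. In the running example let $n=2\cdot4^k$. The gap is $g(n)=2\cdot4^k-\sum_{i<k}2\cdot 4^i=(4^{k+1}+2)/3$, and $B_n\cap[0,n)=B\cap[0,n)$. For $0\le j<n$ we therefore have $j\in A+B_n$ exactly when $j\in A+B$, that is, when $j\ne1$. Hence $T_n\cap[0,n)=\{1\}$; for instance $9=8+1=7+2$ crosses the gap from $2$ to $8$.

**Lemma 6.** If $n\in B$, $n\ge N$ and $0\le y<g(n)$ is an integer, then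
$$\#\{(s,\tau)\in B_n\times T_n:0\le\tau-s\le y\}\le\rho_1b(y+N).$$

*Proof.* The purpose is to charge each pair to an element of some $O_t$. Apply Lemma 4 with $v_0=\beta$, $v_1=n$. Given a pair, let $t=\tau-s\in[0,y]$, and let $n+\tau=u+v$ be the unique representation (note $n+\tau\ge N$); by definition of $T_n$, $v\le\beta$, so $v\in G$. Then
$$u-(n+s)=n+\tau-v-n-s=t-v. \tag{3}$$
Suppose $R_G(t-v)\ge1$, say $u'-v'=t-v$ with $v'\in G$. By (3), $u+v'=u'+(n+s)$. Here $n+s\in B$ and $v'\le\beta<n+s$, so these are two different representations of a number $\ge n\ge N$, contradicting (U). Hence $v\in O_t$.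

For fixed $t$ the map $(s,\tau)\mapsto v$ is injective. Indeed, if $(s_1,\tau_1)$ gives the same $v$ and first summand $u_1$, then (3) gives $u-(n+s)=u_1-(n+s_1)$, so $u+(n+s_1)=u_1+(n+s)\ge N$, and (U) forces $s=s_1$; then $\tau=t+s=\tau_1$. So for each $t$ there are at most $|O_t|$ pairs, and summing over $0\le t\le y$ proves the lemma. $\square$

In the running example with $n=8$, the pair $(s,\tau)=(0,1)$ is charged to $v=2\in O_1$.

Next we show that just after a gap, $B$ is about as dense as at its beginning.

**Lemma 7.** There is $y_0\ge 1$ such that if $y\ge y_0$ is an integer, $n\in B$, $n\ge N$ and $g(n)>y$, then $|B\cap[n,n+y]|\ge b(y)/6$.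

*Proof.* For $0\le k\le y$ the number $n+k\ge N$ is represented. If its $B$-summand is below $n$, then $k\in T_n$; otherwise $k=u+s$ with $u\in A\cap[0,y]$, $s\in B_n\cap[0,y]$. Hence
$$y+1\le|T_n\cap[0,y]|+a(y)\,|B_n\cap[0,y]|.$$
Lemma 6, restricted to pairs with $s=0$, gives $|T_n\cap[0,y]|\le\rho_1b(y+N)$. By (F1) there is $y_0$ with $\rho_1b(y+N)\le y/2$ for all $y\ge y_0$; take also $y_0\ge1+c$. Then $a(y)|B_n\cap[0,y]|\ge y/2$, and (F2) gives
$$|B_n\cap[0,y]|\ge\frac{y}{2a(y)}\ge\frac{y\,b(y)}{2(2y+1+c)}\ge\frac{y\,b(y)}{6y}=\frac{b(y)}6 .\qquad\square$$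

Lemma 7 applies to *every* $n\in B$ with $n\ge N$ and a gap longer than $y$. That is what makes the next lemma work. A crossing sum $n+\tau=u+v$ can be moved along $B$ near $v$, giving further crossing sums. Lemma 6, together with the density of $B$ after $n$, allows only boundedly many of these, so $B$ is sparse near $v$. But then some gap near $v$ is large, and Lemma 7 forbids sparsity after it.

**Lemma 8.** There is a constant $K$ such that for every integer $y\ge0$ there is $n_1(y)$ with the following property: if $n\in B$, $n\ge n_1(y)$ and $g(n)>2y$, then $T_n\cap(K,y]=\emptyset$.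

*Proof.* Let $C_1=\max(1,6\rho_1C_0^2)$. Since $B$ is infinite, we can choose an integer $K\ge1$ so large that every integer $\tau>K$ satisfies
$$\tau\ge2N+4,\qquad h:=\lfloor\tau/2\rfloor\ge y_0,\qquad z:=\lfloor\tau/(2C_1)\rfloor\ge y_0,\qquad b(z)>6C_1 .$$
Let $n_1(y)=\max(N,X(y))$ with $X$ from (F3). Suppose, for contradiction, that $n$ is as in the lemma, $\tau\in T_n$, $K<\tau\le y$, and $n+\tau=u+v$ with $v\le\beta$. Note $g(n)>2y\ge2\tau$.

**Step 1: $v\ge\tau/2+N$.** This keeps the neighborhood of $v$ away from the irregular initial part. Otherwise $u-n=\tau-v>\tau/2-N>0$ and $u-n\le\tau\le y$. So $|u-n|\le y$ with $u\in A$, $n\in B$, and (F3) gives $n<X(y)$, a contradiction.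

**Step 2: $q:=|B\cap[v-\tau/2,v+\tau/2]|\le C_1$.** This says that $B$ is sparse near $v$. Let $v''$ be in this set. Then $v''\le\beta+\tau/2<n$. Put $\tau'':=\tau+v''-v\in[\tau/2,3\tau/2]$. As $n+\tau''=u+v''$, we have $\tau''\in T_n$. Different $v''$ give different $\tau''$. For each $s\in B_n\cap[0,h]$ we have $\tau''-s\ge\tau/2-h\ge0$ and $\tau''-s\le\lfloor3\tau/2\rfloor<g(n)$. Lemma 6 with $y$ replaced by $\lfloor3\tau/2\rfloor$ yields
$$q\,|B_n\cap[0,h]|\le\rho_1b(\lfloor3\tau/2\rfloor+N)\le\rho_1b(4h)\le\rho_1C_0^2\,b(h).$$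
Here $N\le\tau/2-2$ gives $3\tau/2+N\le2\tau-2\le4h$, and the last inequality is Lemma 5 applied twice. By Lemma 7 (as $h\ge y_0$ and $g(n)>h$), $|B_n\cap[0,h]|\ge b(h)/6>0$. Hence $q\le6\rho_1C_0^2\le C_1$.

**Step 3: sparsity near $v$ is impossible.** Let $v=c_1>c_2>\dots>c_{q'}$ be the elements of $B\cap[v-\tau/2,v]$. Then $1\le q'\le q\le C_1$, and $c_i\ge v-\tau/2\ge N$ by Step 1. Since $0\in B$ and $N\ge1$, each $c_i$ has a predecessor in $B$. The predecessor of $c_i$ is $c_{i+1}$ for $i<q'$, and the predecessor of $c_{q'}$ is less than $v-\tau/2$. So $g(c_1)+\dots+g(c_{q'})>\tau/2$, and some $g(c_i)>\tau/(2q')\ge\tau/(2C_1)\ge z$. Lemma 7, applied at $c_i$ with $y=z$, gives $|B\cap[c_i,c_i+z]|\ge b(z)/6>C_1$. But $c_i\ge v-\tau/2$, and $c_i+z\le v+\tau/2$ because $C_1\ge1$; so $[c_i,c_i+z]\subseteq[v-\tau/2,v+\tau/2]$ and $q>C_1$, contradicting Step 2. $\square$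

## Limits of $B$ seen after long gaps

The purpose of this step is to pass to the limit and obtain a polynomial $U$. Recall that $\{0,1\}^{\mathbb N_0}$ is compact in the topology of pointwise convergence, so every sequence of subsets of $\mathbb N_0$ has a subsequence whose indicator functions converge pointwise to an indicator function. In terms of $f_S$ this is coefficientwise convergence.

**Definition.** $\mathcal L$ is the set of all $B'\subseteq\mathbb N_0$ for which there are $n_k\in B$ with $n_k\to\infty$, $g(n_k)\to\infty$ and $\mathbf 1_{B_{n_k}}\to\mathbf 1_{B'}$ pointwise.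

By (F1) there are $n_k\in B$ with $g(n_k)\to\infty$; then $n_k\ge g(n_k)\to\infty$, and compactness gives $\mathcal L\ne\emptyset$. Every $B'\in\mathcal L$ contains $0$, since every $B_n$ does. In the running example, $n_k=2\cdot4^k$ gives the limit $B'=B$, since $B_{n_k}$ and $B$ agree on $[0,n_k)$.

**Proposition 9.** For every $B'\in\mathcal L$ there is a set $T'\subseteq\{1,\dots,K\}$ such that, with $U=1-(1-x)f_{T'}(x)$,
$$(1-x)f_Af_{B'}=U,\qquad Q\,f_{B'}=U\,f_B. \tag{4}$$
In particular, all coefficients of $f_Af_{B'}$ are at most $1$.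

*Proof.* Let $n_k$ be as in the definition. If $n_k\ge N$ and $j\ge0$, then $n_k+j$ has exactly one representation, and its $B$-summand is either below $n_k$ or not:
$$1=\mathbf 1_{T_{n_k}}(j)+\#\{(u,s)\in A\times B_{n_k}:u+s=j\}.$$
The last term depends only on $B_{n_k}\cap[0,j]$, so as $k\to\infty$ it converges to the coefficient of $x^j$ in $f_Af_{B'}$. Hence $\mathbf 1_{T_{n_k}}$ converges pointwise to some $\mathbf 1_{T'}$, and
$$f_{T'}+f_Af_{B'}=\frac1{1-x}.$$
So the coefficients of $f_Af_{B'}$ are at most $1$. Since $0\in A\cap B'$, the coefficient of $x^0$ in $f_Af_{B'}$ is $1$, so $0\notin T'$. If $j>K$, then for large $k$ we have $n_k\ge n_1(j)$ and $g(n_k)>2j$, so Lemma 8 with $y=j$ gives $j\notin T_{n_k}$; hence $j\notin T'$. Thus $T'\subseteq\{1,\dots,K\}$. Multiplying by $1-x$ gives the first identity in (4). With (1), $Qf_{B'}=(1-x)f_Af_B\,f_{B'}=Uf_B$. $\square$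

Note that $U$ is a polynomial of degree at most $K+1$ with $U(0)=1$, and that there are only finitely many possibilities for $U$. For $B'=B$ in the running example, $T'=\{1\}$ and $U=1-(1-x)x=Q$.

## Long gaps of $B$ are long gaps of $B'$

We want to cut the identity $Qf_{B'}=Uf_B$ at a long gap of $B$. The right side is zero there for a long stretch; the question is whether $B'$ is also empty there. On such a stretch $B'$ obeys a linear recurrence and takes only the values $0,1$, so it becomes periodic. A nonzero periodic stretch contains many equal differences, and some difference of $A$ matches one of them, which is impossible since $A+B'$ has no repeated sums.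

**Proposition 10.** There are constants $L,\ell_0$ such that the following holds for all $B'\in\mathcal L$ (with $U$ as in Proposition 9) and all consecutive $v_0<v_1$ in $B$ with $v_1-v_0\ge\ell_0$. We have $B'\cap(v_0+L,v_1)=\emptyset$. Moreover, with
$$G(x)=\sum_{v\in B,\,v\le v_0}x^v,\qquad G'(x)=\sum_{j\in B',\,j\le v_0+L}x^j,\qquad E(x)=\sum_{j\in B',\,j\ge v_1}x^{j-v_1},$$
we have
$$Q\,G'=U\,G,\qquad f_{B'}=G'+x^{v_1}E,\qquad Q\,E=U\,f_{B_{v_1}}. \tag{5}$$

*Proof.* **Step 1: constants.** For each $1\le p\le2^d$ the infinite set $A$ contains two elements in the same residue class modulo $p$; fix such a pair, with difference $h_p>0$ divisible by $p$. Let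
$$H=\max_{1\le p\le2^d}h_p,\qquad L=K+1+2^d,\qquad\ell_0=L+H+d+1 .$$
Let $v_1-v_0\ge\ell_0$, $j_0=v_0+K+1$ and $J=j_0+2^d=v_0+L$. Then $J\le v_1-H-d-1$.

**Step 2: a recurrence on the gap.** This turns the emptiness of $B$ into information on $B'$. Write $b'_j=\mathbf 1_{B'}(j)$ (zero for $j<0$) and $Q=\sum_{i=0}^dq_ix^i$ with $q_0=1$. If $j_0+1\le j\le v_1-1$, then for $0\le i\le K+1$ the number $j-i$ lies in $[v_0+1,v_1-1]$, which contains no element of $B$. As $\deg U\le K+1$, the coefficient of $x^j$ in $Uf_B=Qf_{B'}$ is $0$, that is,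
$$b'_j=-\sum_{i=1}^dq_i\,b'_{j-i}\qquad(j_0+1\le j\le v_1-1). \tag{6}$$

**Step 3: periodicity.** By (6), the state $\sigma_{j-1}=(b'_{j-d},\dots,b'_{j-1})\in\{0,1\}^d$ determines $b'_j$, hence $\sigma_j$, for $j$ in that range. Among the $2^d+1$ states $\sigma_{j_0},\dots,\sigma_J$ two coincide, say $\sigma_{j_1}=\sigma_{j_2}$ with $j_1<j_2$. Put $p=j_2-j_1\le2^d$. Inductively $\sigma_{j_1+i}=\sigma_{j_2+i}$ as long as $j_2+i\le v_1-1$, so
$$b'_{j+p}=b'_j\qquad\text{whenever }j>j_1,\ j+p\le v_1-1.$$

**Step 4: $B'$ is empty on the stretch.** Suppose $b'_j=1$ for some $j$ with $J<j\le v_1-1-H$. Since $p\mid h_p$ and $j+h_p\le v_1-1$, periodicity gives $j+h_p\in B'$. Let $u,u'\in A$ be the fixed elements with $u'-u=h_p$. Then $u'+j=u+(j+h_p)$ are two representations of one number in $A+B'$, contradicting Proposition 9. So $b'_j=0$ for $J<j\le v_1-1-H$. This stretch contains at least $d$ integers, because $v_1-1-H-J\ge d$. After $d$ consecutive zeros the recurrence (6) produces only zeros, so $b'_j=0$ for all $J<j<v_1$. This is the first claim, and it gives $f_{B'}=G'+x^{v_1}E$.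

**Step 5: truncation.** We have $f_B=G+x^{v_1}f_{B_{v_1}}$. So modulo $x^{v_1}$ the identity $Qf_{B'}=Uf_B$ reads $QG'\equiv UG$. Both sides are polynomials of degree less than $v_1$: $\deg(QG')\le J+d<v_1$ and $\deg(UG)\le v_0+K+1<v_1$. Hence $QG'=UG$. Subtracting this from $Qf_{B'}=Uf_B$ and dividing by $x^{v_1}$ gives $QE=Uf_{B_{v_1}}$. $\square$

## The sign of $Q$ beyond $1$: proof of Theorem 1

**Proof of Theorem 1.** Let $A,B$ be infinite additive complements not of the form $(\ast)$, and suppose $r(n)\ge2$ for only finitely many $n$. Since $0$ is represented, $0\in A\cap B$. Since $r\ge1$ everywhere, $r(n)=1$ for all $n\ge N$ with a suitable $N\ge1$. By the theorem of Fang and Sándor, $r\not\equiv1$, so $P\neq0$ and all our results apply. The coefficients $r(n)-1$ of $P$ are nonnegative.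

Take $B'\in\mathcal L$ and, by (F1), consecutive $v_0<v_1$ in $B$ with $v_1-v_0\ge\ell_0$. By Proposition 10, $QG'=UG$ as polynomials. Let $x>1$ be real. Both $G$ and $G'$ have nonnegative coefficients and constant term $1$ (because $0\in B$ and $0\in B'$), so $G(x)\ge1$ and $G'(x)\ge1$. Also $U(x)=1+(x-1)f_{T'}(x)\ge1$. But $Q(x)=1-(x-1)P(x)\to-\infty$ as $x\to\infty$. For large $x$ we get
$$Q(x)G'(x)<0<U(x)G(x),$$
a contradiction. So $r(n)\ge2$ for infinitely many $n$, and these are positive because $r(0)=1$. $\blacksquare$

In Theorem 2 the polynomial $P$ may have negative coefficients, and this sign argument is not available: if the leading coefficient of $P$ is negative, then $Q(x)\to+\infty$. In the running example $Q=1-x+x^2$ is positive on the whole real line. One needs to compare $U$ and $Q$ more closely.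

## A finite multiplicatively closed set of ratios: proof of Theorem 2

The ring of formal power series is an integral domain, and since $Q(0)=1$ the rational function $U/Q$ is also a power series. By Proposition 9, each $B'\in\mathcal L$ has a ratio
$$\frac{f_{B'}}{f_B}=\frac UQ\in\mathbb Q(x).$$
Let $S$ be the set of these ratios, $B'\in\mathcal L$. It is nonempty, and finite because $T'\subseteq\{1,\dots,K\}$. The point of what follows is that a limit set contains its own long gaps, by Proposition 10; viewing $B'$ after such a gap gives, in the limit, a new element of $\mathcal L$, and the ratios multiply.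

**Proof of Theorem 2.** **Step 1: reductions.** Replacing $A,B$ by $A-\min A$, $B-\min B$ only translates $r$, so we may assume $0\in A\cap B$. If $P=0$, then $r\equiv1$ and there is nothing to prove. Let $P\ne0$; then all results above apply.

**Step 2: $S$ is closed under multiplication.** Let $B',B_2\in\mathcal L$ have polynomials $U,U_2$, and let $B'=\lim B_{m_i}$ and $B_2=\lim B_{n_k}$, with $m_i,n_k\in B$ as in the definition of $\mathcal L$. Let $k$ be so large that $g(n_k)\ge\ell_0$, and apply Proposition 10 to $B'$ with $v_1=n_k$, $v_0=n_k-g(n_k)$. First, $B'$ has no element in $(n_k-g(n_k)+L,\ n_k)$. Second, the set $\{j-n_k:j\in B',\,j\ge n_k\}$ has generating function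
$$E_k=\frac UQ\,f_{B_{n_k}},$$
whose constant term is $1$, so $n_k\in B'$. As $k\to\infty$, $f_{B_{n_k}}\to f_{B_2}$ coefficientwise, so
$$E_k\to\frac UQ\,f_{B_2}=\frac UQ\cdot\frac{U_2}Q\,f_B .$$
Each $E_k$ has coefficients $0,1$, hence so does the limit: it is $f_{B_3}$ for some set $B_3\subseteq\mathbb N_0$.

We show $B_3\in\mathcal L$ by finding inside $B$ what we saw inside $B'$. For each large $k$ choose $i=i(k)$ with $m_i\ge k$ and
$$B_{m_i}\cap[0,n_k+k]=B'\cap[0,n_k+k],$$
which is possible because $B_{m_i}\to B'$. Put $p_k=m_i+n_k$. As $n_k\in B'$, we have $n_k\in B_{m_i}$, that is, $p_k\in B$; and $p_k\to\infty$. The predecessor of $p_k$ in $B$ is at least $m_i$ (as $m_i\in B$), so it equals $m_i+j$ with $j\in B'$, $j<n_k$, and therefore $j\le n_k-g(n_k)+L$. Hence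
$$g(p_k)\ge g(n_k)-L\to\infty .$$
Finally, for $0\le j\le k$ we have $j\in B_{p_k}$ if and only if $n_k+j\in B_{m_i}$, if and only if $n_k+j\in B'$. So $f_{B_{p_k}}$ and $E_k$ agree up to degree $k$, and therefore $B_{p_k}\to B_3$. Thus $B_3\in\mathcal L$, and its ratio $\frac UQ\cdot\frac{U_2}Q$ lies in $S$.

**Step 3: $U=Q$.** Let $\theta=U/Q\in S$. By Step 2 all powers $\theta,\theta^2,\dots$ lie in the finite set $S$, so $\theta^i=\theta^j$ for some $i<j$. Since $\theta\ne0$, with $m=j-i$ we have $\theta^m=1$, that is, $U^m=Q^m$ in $\mathbb Q[x]$. By unique factorization $U=\lambda Q$ with a constant $\lambda\in\mathbb Q$, and $U(0)=Q(0)=1$ gives $\lambda=1$. So $U=Q$, which reads $1-(1-x)f_{T'}=1+(1-x)P$, that is, $P=-f_{T'}$. Hence $r(n)=1-\mathbf 1_{T'}(n)\le1$ for all $n$.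

**Step 4: the equivalent form.** Suppose the first form of Theorem 2 is known, $A,B$ are infinite, $A+B$ is cofinite, and $r(n)\ge2$ for only finitely many $n$. Then $r(n)=1$ for all large $n$, so $r\le1$ everywhere: $r(n)\ge2$ for no $n$. Conversely, suppose the second form is known and $r(n)=1$ for all large $n$. Then $A+B$ is cofinite and $r(n)\ge2$ for only finitely many $n$, hence for none. $\blacksquare$

## Growth of the counting functions: proof of Corollary 3

**Proof of Corollary 3.** Let $x\ge0$ be an integer. Then
$$\#\{(a,b)\in A\times B:a+b\le x\}=\sum_{n\le x}r(n)=x+1+\sum_{n\le x}(r(n)-1).$$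
Every term $r(n)-1$ is nonnegative, and by Theorem 1 it is at least $1$ for infinitely many $n$. So the difference with $x$ tends to infinity. For real $x$, replace $x$ by $\lfloor x\rfloor$; the count does not change, and the difference changes by less than $1$. Finally, a pair with $a+b\le x$ has $a,b\le x$, so $|A\cap[0,x]|\cdot|B\cap[0,x]|\ge\#\{(a,b)\in A\times B:a+b\le x\}$, and the second claim follows. $\blacksquare$
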